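# A Borel strongly affine function that vanishes at every extreme point

## Barycenters, strongly affine functions, determination by extreme points

All compact spaces are Hausdorff. A *signed Radon measure* on a compact space is a finite regular Borel signed measure; $|\sigma|$ denotes the variation of $\sigma$. A *Radon probability measure* is a regular Borel probability measure. A function is $\mu$-integrable if it is measurable for the completion of $\mu$ and has finite integral of its absolute value. The letter $\lambda$ always denotes Lebesgue measure on $[0,1]$.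

Throughout, $X$ is a nonempty compact convex set in a Hausdorff locally convex space, and $\operatorname{ext}X$ is its set of extreme points.

**Definition (the set $P(K)$).** For a compact space $K$, let $P(K)$ be the set of Radon probability measures on $K$ with the weak$^*$ topology of $C(K)^*$. It is a compact convex set. Its extreme points are exactly the Dirac measures $\delta_t$, $t\in K$, and $t\mapsto\delta_t$ is a homeomorphic embedding.

For example, $P(\{0,1\})$ is a segment, with the two endpoints $\delta_0,\delta_1$.

**Definition (barycenter).** Let $\mu$ be a Radon probability measure on $X$. Its barycenter $r(\mu)$ is the unique point of $X$ with $a(r(\mu))=\int_X a\,d\mu$ for every continuous linear functional $a$ on the ambient space. (Existence and uniqueness are textbook facts. The same equality then holds for all continuous affine $a$ on $X$.)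

For a finitely supported measure, $r\big(\sum\alpha_i\delta_{x_i}\big)=\sum\alpha_ix_i$. For $X=P(K)$, the continuous linear functionals are $\mu\mapsto\int h\,d\mu$ with $h\in C(K)$. So the barycenter $\bar\mu$ of a Radon probability measure $M$ on $P(K)$ is given by $\int h\,d\bar\mu=\int\big(\int h\,d\mu\big)dM(\mu)$. In particular, if $M$ is the image of $\mu\in P(K)$ under $t\mapsto\delta_t$, then $r(M)=\mu$.

**Definition (strongly affine function).** A function $f\colon X\to\mathbb R$ is strongly affine if for every Radon probability measure $\mu$ on $X$ it is $\mu$-integrable and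
$$\int_X f\,d\mu=f(r(\mu)).\tag{1}$$
The space of all strongly affine functions is $A_{sa}(X)$, and $\operatorname{Bo}(X)$ is the space of all Borel measurable real functions on $X$.

Two-point measures in (1) show that a strongly affine function is affine. Continuous affine functions are strongly affine. Here is an affine function that is not. On $P([0,1])$ let $d(\mu)=\sum_t\mu(\{t\})$, the mass of the atomic part. This is affine. Let $M$ be the image of $\lambda$ under $t\mapsto\delta_t$. Then $M$ is carried by the compact set of Dirac measures, where $d=1$, so $\int d\,dM=1$. But $r(M)=\lambda$ and $d(\lambda)=0$.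

**Definition (determined by extreme points).** A space $H$ of real functions on $X$ is determined by extreme points if every $u\in H$ satisfies
$$\inf u(\operatorname{ext}X)\le u(x)\le\sup u(\operatorname{ext}X)\qquad\text{for all }x\in X.\tag{2}$$

For instance, the affine functions on $X=[0,1]$ are determined by the extreme points $0$ and $1$. On the other hand, the space of *all* affine functions on $P([0,1])$ is not determined by extreme points: with $d$ as above, $1-d$ is affine, vanishes at every $\delta_t$, and equals $1$ at $\lambda$.

## Borel strongly affine functions: the problem and its answer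

The function $1-d$ is excluded once we insist on (1). So we ask:

*Let $X$ be a compact convex set. Is $A_{sa}(X)\cap\operatorname{Bo}(X)$ determined by extreme points?*

The question comes from the paper of Ondřej F.K. Kalenda, Jakub Rondoš and Jiří Spurný, "Boundary integral representation of multipliers of fragmented affine functions and other intermediate function spaces", arXiv:2305.16920 (2023). The answer is no.

**Theorem 1.** There are a compact convex set $X$ and $u\in A_{sa}(X)\cap\operatorname{Bo}(X)$ with $0\le u\le1$, $u=0$ on $\operatorname{ext}X$, and $u(x)=1$ for some $x\in X$. Hence $A_{sa}(X)\cap\operatorname{Bo}(X)$ need not be determined by extreme points.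

## Finite dimension, continuous functions, and $P(K)$

*Finite-dimensional $X$.* By Minkowski's theorem each $x\in X$ is a finite convex combination $\sum\alpha_ix_i$ of extreme points. So $u(x)=\sum\alpha_iu(x_i)$ for affine $u$, and (2) holds.

*Continuous affine $u$.* By Krein–Milman each $x$ is the barycenter of a Radon probability measure $\mu$ carried by $\overline{\operatorname{ext}X}$. Continuity gives $u\le\sup u(\operatorname{ext}X)$ on the closure, so $u(x)=\int u\,d\mu\le\sup u(\operatorname{ext}X)$; apply this to $-u$ for the other bound. For a Borel function this breaks down, since the values on $\overline{\operatorname{ext}X}\setminus\operatorname{ext}X$ are not controlled by those on $\operatorname{ext}X$.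

*$X=P(K)$.* Given $\mu\in P(K)$, let $M$ be its image under $t\mapsto\delta_t$. Then $r(M)=\mu$, and (1) reads $u(\mu)=\int_Ku(\delta_t)\,d\mu(t)$ for strongly affine $u$. So (2) holds.

The space $P(K)$ also gives us discontinuous strongly affine functions, which we shall need.

**Lemma 1.** Let $K$ be compact, let $C_1\subset C_2\subset\cdots$ be closed subsets of $K$, and let $F=\bigcup_nC_n$. Each function $\mu\mapsto\mu(C_n)$ is upper semicontinuous on $P(K)$, the function $\mu\mapsto\mu(F)$ is Borel, and for every Radon probability measure $M'$ on $P(K)$ with barycenter $\bar\mu$,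
$$\int\mu(F)\,dM'(\mu)=\bar\mu(F).\tag{3}$$

*Proof.* Fix a closed set $C\subset K$ and let $\mathcal D=\{h\in C(K):1_C\le h\le1\}$. This family is closed under minima. For $h\in\mathcal D$ let $\hat h(\mu)=\int h\,d\mu$, a continuous function on $P(K)$. Outer regularity and Urysohn's lemma give $\mu(C)=\inf_{h\in\mathcal D}\hat h(\mu)$ for every $\mu$. Hence $\{\mu:\mu(C)<a\}=\bigcup_{h\in\mathcal D}\{\hat h<a\}$ is open, which is upper semicontinuity.

Next we prove $\int\mu(C)\,dM'=\bar\mu(C)$. For $h\in\mathcal D$ we have $\int\mu(C)\,dM'\le\int\hat h\,dM'=\int h\,d\bar\mu$. Taking the infimum over $h$ gives "$\le$". For "$\ge$", fix $k\ge1$ and $\varepsilon>0$. The Borel sets $E_j=\{\mu:\frac{j-1}k\le\mu(C)<\frac jk\}$, $1\le j\le k+1$, partition $P(K)$. Choose compact $Q_j\subset E_j$ so that $Q=\bigcup_jQ_j$ has $M'(P(K)\setminus Q)<\varepsilon$. For each $\mu\in Q_j$ some $h\in\mathcal D$ has $\hat h(\mu)<\frac jk$, and then $\hat h<\frac jk$ on a neighborhood of $\mu$. By compactness finitely many such $h$ suffice for $Q_j$; the minimum of all of them over all $j$ is a single $h\in\mathcal D$ with $\hat h<\frac jk$ on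 $Q_j$ for every $j$. So $\hat h(\mu)\le\mu(C)+\frac1k$ on $Q$, while $\hat h\le1$ off $Q$. Therefore
$$\bar\mu(C)\le\int h\,d\bar\mu=\int\hat h\,dM'\le\int\mu(C)\,dM'+\tfrac1k+\varepsilon ,$$
and $k,\varepsilon$ were arbitrary. Now apply this with $C=C_n$ and let $n\to\infty$: $\mu(C_n)\uparrow\mu(F)$, so $\mu\mapsto\mu(F)$ is Borel and monotone convergence gives (3). $\square$

## Maximal measures and the Lindelöf case

The case $X=P(K)$ suggests a general approach: represent $x$ by a measure that sits as close to $\operatorname{ext}X$ as possible.

**Definition (maximal measure).** For Radon probability measures on $X$ write $\mu\prec\nu$ if $\int f\,d\mu\le\int f\,d\nu$ for every continuous convex $f\colon X\to\mathbb R$. This is a partial order (the Choquet order), and $\mu\prec\nu$ implies $r(\mu)=r(\nu)$. A measure is maximal if it is maximal for this order.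

On $X=[0,1]$, a measure $\mu$ with barycenter $x$ satisfies $\int f\,d\mu\le(1-x)f(0)+xf(1)$ for convex $f$. So $(1-x)\delta_0+x\delta_1$ is the only maximal measure with barycenter $x$.

We use two textbook theorems. By Choquet–Bishop–de Leeuw, each $x\in X$ is the barycenter of a maximal measure. By the Bishop–de Leeuw theorem (see Phelps, *Lectures on Choquet's Theorem*), a maximal measure vanishes on every compact $G_\delta$ set disjoint from $\operatorname{ext}X$.

**Theorem 2.** If $X$ is any compact convex set with $\operatorname{ext}X$ Lindelöf (e.g. $X$ metrizable), then the whole space $A_{sa}(X)$ is determined by extreme points.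

*Proof.* If $X$ is metrizable, then $\operatorname{ext}X$ is separable metrizable, hence Lindelöf. Now let $\operatorname{ext}X$ be Lindelöf, $w\in A_{sa}(X)$ and $x\in X$. It suffices to prove the upper estimate in (2) and apply it to $-w$ for the lower one. We may assume $\sup w(\operatorname{ext}X)<\infty$. Let $c>\sup w(\operatorname{ext}X)$, and let $\mu$ be a maximal measure with $r(\mu)=x$.

Suppose $\mu(\{w\ge c\})>0$. By inner regularity there is a compact $K\subset\{w\ge c\}$ with $\mu(K)>0$; by the choice of $c$, $K\cap\operatorname{ext}X=\emptyset$. For each $y\in\operatorname{ext}X$ choose a continuous $f_y\colon X\to[0,1]$ with $f_y(y)=1$ and $f_y=0$ on $K$. The open sets $\{f_y>0\}$ cover $\operatorname{ext}X$. By the Lindelöf property there is a sequence $(y_n)$ with $\operatorname{ext}X\subset\bigcup_n\{f_{y_n}>0\}$. The function $\sum_n2^{-n}f_{y_n}$ is continuous, so its zero set $Z$ is a compact $G_\delta$ set. It contains $K$ and misses $\operatorname{ext}X$. Hence $\mu(K)\le\mu(Z)=0$, a contradiction.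

So $w<c$ holds $\mu$-almost everywhere, and $w(x)=\int w\,d\mu\le c$. Let $c\downarrow\sup w(\operatorname{ext}X)$. $\square$

The argument uses the Lindelöf property at exactly one place, the choice of the countable subcover. Without it, $K$ is a compact set off $\operatorname{ext}X$ which need not lie in any compact $G_\delta$ off $\operatorname{ext}X$, and nothing prevents $\mu(K)>0$. So a counterexample must have a non-Lindelöf $\operatorname{ext}X$, and in particular $X$ is not metrizable.

## State spaces, and a binary tree in which mass escapes

**Definition (state space).** Let $K$ be compact and $H\subset C(K)$ a closed subspace containing the constants. Its state space is $X=\{\xi\in H^*:\|\xi\|=\xi(1)=1\}$ with the weak$^*$ topology, a compact convex set. Let $\pi\colon P(K)\to X$, $\pi(\mu)=\mu|_H$, and $e_x=\pi(\delta_x)$ for $x\in K$.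

The map $\pi$ is affine and continuous. It is onto: extend $\xi\in X$ by Hahn–Banach to a functional of norm $1$ on $C(K)$; it takes the value $1$ at the constant $1$, so it is positive, and by Riesz it is a Radon probability measure. If $H=C(K)$, then $X=P(K)$. If $K=[0,1]$ and $H$ is the space of affine functions, then $X$ is a segment and $\pi(\mu)$ records only the mean of $\mu$.

By Lemma 1, $\mu\mapsto\mu(F)$ is Borel and strongly affine on $P(K)$ for every $F_\sigma$ set $F$. We would like to push it down to $X$ by setting $u(\pi(\mu))=\mu(F)$. Write $H^\perp$ for the set of signed Radon measures $\sigma$ with $\int f\,d\sigma=0$ for all $f\in H$. Since $1\in H$, each nonzero $\sigma\in H^\perp$ is a multiple of a difference of two probability measures with the same image under $\pi$. So $u$ is well defined if and only if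
$$\sigma(F)=0\quad\text{for all }\sigma\in H^\perp.\tag{4}$$
We also want no point $e_s$, $s\in F$, to be extreme. Thus each $s\in F$ should have the same image as some spread-out measure, and by (4) that measure must live on $F$ again. Its points must split in turn, and so on. This suggests a tree: $F$ is the set of nodes, each node splits into its children, and the infinite branches are left over to carry the extreme points.

Try the binary tree. Let $K$ consist of the nonempty finite and the infinite $0$-$1$ sequences. Extend finite sequences by a symbol $*$ repeated forever; then $K$ is a closed subset of $\{0,1,*\}^{\mathbb N}$, hence compact. Let $F$ be the set of finite sequences and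
$$H=\{f\in C(K):f(s)=\tfrac12(f(s0)+f(s1))\text{ for all }s\in F\}.$$
Iterating the relation $n$ times gives
$$f(s)=2^{-n}\sum_{|r|=n}f(sr)=\int f(y|_{|s|+n})\,d\nu_s(y),$$
where $\nu_s$ is the coin-tossing measure on the infinite sequences beginning with $s$, and $y|_m$ is the initial segment of length $m$. Since $y|_m\to y$ in $K$, dominated convergence gives $f(s)=\int f\,d\nu_s$. So $\delta_s-\nu_s\in H^\perp$, although $(\delta_s-\nu_s)(F)=1$, and (4) fails.

Each single splitting $\delta_s-\frac12(\delta_{s0}+\delta_{s1})$ respects (4), but infinitely many splittings carry the mass from the nodes out to the branches. Here is the way to stop it. Let every node $s$ have a *continuum* of children $st$, $t\in[0,1]$, with $\delta_s$ split into a diffuse measure $\lambda_s$ on the children. Choose the topology so that a continuous function sees what lies beyond $st$ for only countably many $t$. A diffuse measure ignores countable sets. So once $\delta_s$ has become $\lambda_s$, splitting all the children further changes nothing.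

## The tree of sequences in $[0,1]$ and its compact topology

Let $L$ be the set of all nonempty finite sequences and all infinite sequences in $[0,1]$. For a finite sequence $s$ (possibly $s=\emptyset$) of length $|s|$, let $T_s\subset L$ be the set of sequences *properly* extending $s$; so $T_\emptyset=L$. Add an isolated point $*$ to $[0,1]$ and define
$$\varphi_s\colon L\to[0,1]\sqcup\{*\},\qquad\varphi_s(x)=x_{|s|+1}\text{ if }x\in T_s,\qquad\varphi_s(x)=*\text{ otherwise.}$$
Give $L$ the initial topology of all the maps $\varphi_s$, with $s$ finite, including $s=\emptyset$.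

To get a feeling for it, let $t_n\to t_0$ in $[0,1]$ with all of $t_0,t_1,t_2,\dots$ distinct, and let $x^{(n)}\in L$ be *any* element with first term $t_n$. Then $x^{(n)}\to(t_0)$, the sequence of length one. Indeed $\varphi_\emptyset(x^{(n)})=t_n\to t_0$. If $|r|\ge1$, then $\varphi_r((t_0))=*$, and $\varphi_r(x^{(n)})\ne*$ requires $r_1=t_n$, which happens for at most one $n$.

**Step 1: $L$ is compact Hausdorff.** This step makes measures on $L$ and the state space available. Consider $\varphi=(\varphi_s)_s\colon L\to\prod_s([0,1]\sqcup\{*\})$. It is injective, since the values $\varphi_\emptyset(x),\varphi_{(x_1)}(x),\varphi_{(x_1,x_2)}(x),\dots$ spell out $x$ and show where it ends. As $L$ has the initial topology, $\varphi$ is a homeomorphism onto its image, and it suffices to show that the image is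
$$Z=\{z:\ z_\emptyset\ne*,\text{ and for all finite }s\text{ and }t\in[0,1]:\ z_{st}=*\text{ or }z_s=t\}.$$
This set is closed in a compact product, because $*$ is isolated.

First, $\varphi_\emptyset(x)\ne*$ for all $x\in L$. If $\varphi_{st}(x)\ne*$, then $x$ properly extends $st$, so $\varphi_s(x)=t$. Hence $\varphi(L)\subset Z$.

Conversely, let $z\in Z$. Put $x_1=z_\emptyset$, $x_2=z_{(x_1)}$, $x_3=z_{(x_1,x_2)}$ and so on, stopping as soon as the value $*$ occurs. Since $z_\emptyset\ne*$, this defines some $x\in L$. If $x\in T_s$, then $z_s=x_{|s|+1}=\varphi_s(x)$ by construction. It remains to see that $z_s\neq *$ forces $x\in T_s$. Let $s=(s_1,\dots,s_n)$ with $z_s\ne*$. The defining condition gives $z_{(s_1,\dots,s_{n-1})}=s_n$, which is again not $*$. So it gives $z_{(s_1,\dots,s_{n-2})}=s_{n-1}$, and continuing in this way we reach $z_\emptyset=s_1$. So $x$ begins with $s$ and continues with $x_{n+1}=z_s$. Thus $x\in T_s$, and $z=\varphi(x)$.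

**Step 2: levels, children, and the measures $\lambda_s$.** This step fixes the sets used from here on. Each $T_s=\varphi_s^{-1}([0,1])$ is clopen. For $N\ge0$ let $F_N$ be the set of $x\in L$ of length at most $N$, so $F_0=\emptyset$. A sequence of length greater than $N$ properly extends exactly one $s$ of length $N$, so
$$L\setminus F_N=\bigsqcup_{|s|=N}T_s\tag{5}$$
is open and $F_N$ is closed. Put $F=\bigcup_NF_N$, the $F_\sigma$ set of all finite sequences in $L$, and $B=L\setminus F$, the set of infinite sequences. For finite $s$ let
$$K_s=\{st:t\in[0,1]\}=T_s\cap F_{|s|+1}.$$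
This is compact, and $\varphi_s|_{K_s}$ is a continuous bijection onto $[0,1]$, hence a homeomorphism. Let $\lambda_s\in P(L)$ be the copy of $\lambda$ on $K_s$.

*Why mass cannot escape as before.* This paragraph is not used in the proof. Fix a finite $s$ and $f\in C(L)$. *For all but countably many $t\in[0,1]$, $f$ is constant on $\{st\}\cup T_{st}$.* By Stone–Weierstrass, $f$ is a uniform limit of continuous functions of finitely many of the maps $\varphi_r$. A map $\varphi_r$ is constant on $\{st\}\cup T_{st}$ unless $r$ equals or extends $st$: if $r$ is a proper initial segment of $st$, its value is the next term of $st$; if $r$ and $st$ are incomparable, its value is $*$. So finitely many $\varphi_r$ exclude only finitely many $t$, and the uniform limit excludes countably many. Consequently $\int f\,d\lambda_{st}=f(st)$ for all but countably many $t$, and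
$$\int_0^1\Big(\int f\,d\lambda_{st}\Big)dt=\int f\,d\lambda_s .$$
Splitting all children of $s$ at once gives back $\lambda_s$, in contrast to the binary tree.

## The function space $H$ and its test functions

Let
$$H=\Big\{f\in C(L):\ f(s)=\int f\,d\lambda_s\ \text{ for all }s\in F\Big\}.\tag{6}$$
This is a closed subspace of $C(L)$ containing the constants. Let $X$ be its state space, with $\pi\colon P(L)\to X$ and $e_x=\pi(\delta_x)$ as above.

**Step 3: $H$ contains many functions.** This step provides the functions against which annihilators are tested. For a finite sequence $s$ (possibly empty), $g\in C([0,1])$ and $c=\int g\,d\lambda$, put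
$$f_{s,g}(x)=g(\varphi_s(x))\text{ for }x\in T_s,\qquad f_{s,g}(x)=c\text{ for }x\notin T_s.\tag{7}$$
We claim $f_{s,g}\in H$. It is continuous because $T_s$ is clopen. Let $r\in F$. If $r\in T_s$, then $K_r\subset T_s$, and $f_{s,g}=g(r_{|s|+1})$ both at $r$ and on all of $K_r$. If $r=s$, then $s\notin T_s$ while $K_s\subset T_s$, so $f_{s,g}(s)=c=\int g\,d\lambda=\int f_{s,g}\,d\lambda_s$. Otherwise $r$ does not extend $s$. Then no $rt$ properly extends $s$, so $K_r\cap T_s=\emptyset$, and $f_{s,g}=c$ both at $r$ and on $K_r$. In each case the condition in (6) holds at $r$.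

## Annihilators of $H$ give $F$ measure zero

The union in (5) is uncountable, so we need the following form of additivity.

**Lemma 2.** If $(G_i)$ are pairwise disjoint open sets in a compact space and $\sigma$ is a signed Radon measure, then $|\sigma|(\bigcup G_i)=\sum|\sigma|(G_i)$ and $\sigma(\bigcup G_i)=\sum\sigma(G_i)$.

*Proof.* A compact $Q\subset\bigcup G_i$ meets only finitely many $G_i$, so $|\sigma|(Q)\le\sum|\sigma|(G_i)$. Inner regularity gives "$\le$" in the first formula, and "$\ge$" is clear from finite subfamilies. Since the sum is finite, only countably many indices, say those in $J$, have $|\sigma|(G_i)>0$. The first formula applied to the remaining $G_i$ shows that their union is $|\sigma|$-null. So $\sigma(\bigcup G_i)=\sigma(\bigcup_{i\in J}G_i)=\sum_{i\in J}\sigma(G_i)=\sum\sigma(G_i)$. $\square$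

**Lemma 3.** Let $\sigma\in H^\perp$. Then

1. $(\varphi_s|_{T_s})_*(\sigma|_{T_s})=\sigma(T_s)\,\lambda$ for all finite $s$, including $\emptyset$;
2. $\sigma(\{s\})+\sigma(T_s)=0$ for all $s\in F$;
3. $\sigma(F)=0$.

*Proof.* Part 1 says that $\sigma$, seen through $\varphi_s$, is diffuse. Since $1\in H$, $\sigma(L)=0$. From $\int f_{s,g}\,d\sigma=0$ we get
$$\int_{T_s}g\circ\varphi_s\,d\sigma=-c\,\sigma(L\setminus T_s)=c\,\sigma(T_s)=\sigma(T_s)\int g\,d\lambda$$
for all $g\in C([0,1])$, which is the claimed equality of measures on $[0,1]$.

Part 2 extracts from this a balance between a node and all that lies beyond it. Write $s=pt$ with $p$ finite (possibly empty) and $t\in[0,1]$. Then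
$$\{x\in T_p:\varphi_p(x)=t\}=\{s\}\cup T_s .$$
By Part 1 for $p$, applied to the set $\{t\}$, $\sigma(\{s\}\cup T_s)=\sigma(T_p)\lambda(\{t\})=0$.

Part 3 sums this balance over a whole level. For $N\ge1$, using $\sigma(L)=0$, (5), Lemma 2 and Part 2,
$$\sigma(F_N)=-\sigma(L\setminus F_N)=-\sum_{|s|=N}\sigma(T_s)=\sum_{|s|=N}\sigma(\{s\}).$$
So the mass of the first $N$ levels is accounted for by the atoms in level $N$ alone, and $|\sigma(F_N)|\le|\sigma|(F_N\setminus F_{N-1})$. The sets $F_N\setminus F_{N-1}$ are disjoint and $|\sigma|$ is finite, so the right side tends to $0$. As $F_N\uparrow F$, we get $\sigma(F)=\lim\sigma(F_N)=0$. $\square$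

## The function $u(\pi(\mu))=\mu(F)$ and the proof of Theorem 1

By Lemma 3(3), condition (4) holds: if $\pi(\mu)=\pi(\mu')$, then $\mu-\mu'\in H^\perp$ and $\mu(F)=\mu'(F)$. So the function
$$u\colon X\to[0,1],\qquad u(\pi(\mu))=\mu(F)\quad(\mu\in P(L))\tag{8}$$
is well defined.

**Step 4: $u$ is Borel.** The purpose is to describe the sets $\{u>c\}$ by images of compact sets. For $c\in\mathbb R$,
$$\{u>c\}=\bigcup_{n,k\ge1}\pi\big(\{\mu\in P(L):\mu(F_n)\ge c+\tfrac1k\}\big).\tag{9}$$
Indeed, if $u(\pi(\mu))=\mu(F)>c$, then $\mu(F_n)\ge c+\frac1k$ for some $n,k$, because $\mu(F_n)\uparrow\mu(F)$. Conversely, $\mu(F_n)\ge c+\frac1k$ gives $u(\pi(\mu))\ge\mu(F_n)>c$. By Lemma 1, $\mu\mapsto\mu(F_n)$ is upper semicontinuous, so the sets of measures in (9) are compact. Their images are compact, and $\{u>c\}$ is an $F_\sigma$ set.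

**Step 5: $u$ is strongly affine.** The purpose is to transfer (3) from $P(L)$ to $X$, by lifting measures through $\pi$. Let $M$ be a Radon probability measure on $X$.

*Lifting.* Since $\pi$ is onto, $a\mapsto a\circ\pi$ is an isometric embedding of $C(X)$ into $C(P(L))$. On its range, $a\circ\pi\mapsto\int a\,dM$ is a functional of norm $1$ with value $1$ at the constant $1$. A Hahn–Banach extension of norm $1$ to $C(P(L))$ is positive, hence given by a Radon probability measure $M'$ on $P(L)$. Then $\int a\circ\pi\,dM'=\int a\,dM$ for all $a\in C(X)$, that is, $\pi_*M'=M$.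

*Barycenters.* Let $\bar\mu\in P(L)$ be the barycenter of $M'$. For $h\in H$,
$$r(M)(h)=\int\xi(h)\,dM(\xi)=\int\Big(\int h\,d\mu\Big)dM'(\mu)=\int h\,d\bar\mu,$$
so $r(M)=\pi(\bar\mu)$.

*Integration.* The function $u$ is bounded and Borel, hence $M$-integrable. By $\pi_*M'=M$, (8), (3) with $C_n=F_n$, and (8) again,
$$\int_Xu\,dM=\int u(\pi(\mu))\,dM'(\mu)=\int\mu(F)\,dM'(\mu)=\bar\mu(F)=u(\pi(\bar\mu))=u(r(M)).$$

**Step 6: $u=0$ on $\operatorname{ext}X$ and $u=1$ at every $e_s$, $s\in F$.** This step locates the extreme points well enough to conclude. Let $\xi\in\operatorname{ext}X$. Then $\pi^{-1}(\xi)$ is a nonempty closed face of $P(L)$. By Krein–Milman it has an extreme point, which, as the set is a face, is an extreme point of $P(L)$, that is, some $\delta_y$. So $\xi=e_y$.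

Suppose $y=s\in F$. By (6), $e_s=\pi(\lambda_s)=\frac12(\pi(\lambda')+\pi(\lambda''))$, where $\lambda'$ and $\lambda''$ are the normalized restrictions of $\lambda_s$ to $\{st:t\le\frac12\}$ and $\{st:t\ge\frac12\}$. With $g(t)=t$ we have $f_{s,g}(st)=t$, so $\int f_{s,g}\,d\lambda'=\frac14\ne\frac34=\int f_{s,g}\,d\lambda''$. As $f_{s,g}\in H$, $\pi(\lambda')\ne\pi(\lambda'')$, and $e_s$ is not extreme, a contradiction.

Hence $\operatorname{ext}X\subset\{e_y:y\in B\}$, and $u(e_y)=\delta_y(F)=0$ for $y\in B$. On the other hand $u(e_s)=\delta_s(F)=1$ for every $s\in F$. So $\sup u(\operatorname{ext}X)=0<1=u(e_s)$. This proves Theorem 1. $\blacksquare$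

## The simplex structure of $X$ and the shape of $\operatorname{ext}X$

**Definition (Choquet simplex).** Let $X$ lie in a hyperplane that misses the origin, as every state space does (the hyperplane is $\xi(1)=1$). Let $\mathcal C=\{\alpha\xi:\alpha\ge0,\ \xi\in X\}$ be the cone generated by $X$, ordered by $\xi\le\eta$ if $\eta-\xi\in\mathcal C$. Then $X$ is a simplex if $\mathcal C$ is a lattice in this order, i.e. any two elements of $\mathcal C$ have an infimum and a supremum in $\mathcal C$.

For example, $P(K)$ is a simplex: its cone is the cone of positive Radon measures, and any two such measures have an infimum and a supremum among them.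

**Theorem 3.** For $X$ and $u$ above:

- (a) $X$ is a Choquet simplex.
- (b) $y\mapsto e_y$ is a homeomorphic embedding of $L$ into $X$. Moreover $\operatorname{ext}X=\{e_y:y\in B\}$ is the intersection of a compact set with countably many open sets, and is homeomorphic to $D^{\mathbb N}$ with $D$ discrete of cardinality $2^{\aleph_0}$. In particular $\operatorname{ext}X$ is completely metrizable.
- (c) $\{u>c\}$ is $F_\sigma$ for every $c\in\mathbb R$, and $u$ is the pointwise limit of an increasing sequence of upper semicontinuous concave functions $X\to[0,1]$.
- (d) For all reals $a\ne b$ there is $v\in A_{sa}(X)\cap\operatorname{Bo}(X)$ with $v=a$ on $\operatorname{ext}X$ and $v(x)=b$ for some $x$. In particular, no estimate $\sup_X|v|\le C\sup_{\operatorname{ext}X}|v|$ with $C<\infty$ holds on $A_{sa}(X)\cap\operatorname{Bo}(X)$.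

So the Lindelöf hypothesis in Theorem 2 cannot be replaced by complete metrizability of $\operatorname{ext}X$, even for Borel functions on simplices.

**Step 7: an annihilator of $H$ without atoms in $F$ is zero.** This is the uniqueness statement behind (a). Let $\sigma\in H^\perp$ with $\sigma(\{s\})=0$ for all $s\in F$. By Lemma 3(2) and $\sigma(L)=0$, $\sigma(T_s)=0$ for all finite $s$. So by Lemma 3(1), $\sigma$ vanishes on the family $\mathcal S$ of all sets $\varphi_s^{-1}(U)$ with $s$ finite and $U\subset[0,1]$ open.

The family $\mathcal S$ is closed under finite intersections. For the same $s$, intersect the open sets. If $s,r$ are incomparable, then $T_s\cap T_r=\emptyset$, and $\emptyset\in\mathcal S$. If $r$ properly extends $s$, then $\varphi_s$ is constant on $T_r$, so $\varphi_s^{-1}(U)\cap\varphi_r^{-1}(V)$ is $\emptyset$ or $\varphi_r^{-1}(V)$.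

Also $L=\varphi_\emptyset^{-1}([0,1])\in\mathcal S$. The Borel sets on which $\sigma$ vanishes contain $L$ and are closed under complements and countable disjoint unions. By the $\pi$–$\lambda$ theorem, $\sigma$ vanishes on the algebra $\mathcal A$ generated by $\mathcal S$. This algebra contains $\mathcal S$ and all sets $L\setminus T_s=\varphi_s^{-1}(\{*\})$, which together form a subbase of $L$. Hence every open $G$ is the union of an upward directed family of open sets $G_i\in\mathcal A$: take the finite unions of those finite intersections of subbasic sets that are contained in $G$. Given $\varepsilon>0$, choose a compact $Q\subset G$ with $|\sigma|(G\setminus Q)<\varepsilon$. Some $G_i$ contains $Q$, so $|\sigma(G)|=|\sigma(G)-\sigma(G_i)|\le|\sigma|(G\setminus G_i)<\varepsilon$. So $\sigma(G)=0$ for every open $G$, and by the $\pi$–$\lambda$ theorem again $\sigma=0$.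

**Step 8: proof of (a).** We choose in each fiber of $\pi$ one canonical measure, so as to identify $X$ with a set of measures. For a signed Radon measure $\mu$ on $L$ put
$$R\mu=\mu-\sum_{s\in F}\mu(\{s\})(\delta_s-\lambda_s).\tag{10}$$
Only countably many terms are nonzero. The sum converges in norm, since $\sum_{s\in F}|\mu(\{s\})|\le|\mu|(L)$. The map $R$ is linear. Each $\delta_s-\lambda_s$ is in $H^\perp$ by (6), so $\mu-R\mu\in H^\perp$. If $\mu\ge0$, then $\mu-\sum_{s\in F}\mu(\{s\})\delta_s\ge0$, so $R\mu\ge0$. Since the $\lambda_s$ have no atoms, $R\mu(\{s\})=\mu(\{s\})-\mu(\{s\})=0$ for $s\in F$. And $R\mu(L)=\mu(L)$.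

Let $\mathcal M^+$ be the cone of positive Radon measures on $L$ without atoms in $F$, and $\mathcal M_1=\mathcal M^+\cap P(L)$. If $\pi(\mu)=\pi(\mu')$, then $\mu-\mu'\in H^\perp$. Hence $R(\mu-\mu')\in H^\perp$ too, and it has no atoms in $F$. By Step 7, $R\mu=R\mu'$. So $\rho(\pi(\mu))=R\mu$ defines a map $\rho\colon X\to\mathcal M_1$, which is affine. It is a bijection with inverse $\pi|_{\mathcal M_1}$: we have $\pi(R\mu)=\pi(\mu)$, and for $\mu\in\mathcal M_1$ we have $\rho(\pi(\mu))=R\mu=\mu$. Then $\alpha\xi\mapsto\alpha\rho(\xi)$ is an additive, positively homogeneous bijection of the cone generated by $X$ onto $\mathcal M^+$, and it suffices to see that $\mathcal M^+$ is a lattice in its own order.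

For $\mu,\nu\in\mathcal M^+$ the measure $\nu-\mu$ has no atoms in $F$, so $\nu-\mu\in\mathcal M^+$ if and only if $\nu-\mu\ge0$; thus the order of $\mathcal M^+$ is the usual order of measures. The infimum and supremum in the space of signed Radon measures satisfy $0\le\mu\wedge\nu\le\mu$ and $0\le\mu\vee\nu\le\mu+\nu$. So neither has atoms in $F$; both lie in $\mathcal M^+$ and serve as infimum and supremum there. This proves (a).

**Step 9: proof of (b).** We show in turn that $L$ embeds, that every $e_y$ with $y\in B$ is extreme, and what $B$ looks like.

*Embedding.* Let $x\ne y$ in $L$ and choose $s$ with $\varphi_s(x)\ne\varphi_s(y)$. If both values lie in $[0,1]$, choose $g\in C([0,1])$ separating them. If one is $*$ and the other is $t\in[0,1]$, choose $g$ with $g(t)\ne\int g\,d\lambda$. In either case $f_{s,g}$ separates $x$ and $y$. So $y\mapsto e_y$ is a continuous injection of a compact space into a Hausdorff space, hence an embedding.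

*Extreme points.* By Step 6, it remains to show $e_y\in\operatorname{ext}X$ for $y\in B$. First let $\mu\in P(L)$ with $\pi(\mu)=e_y$. Apply Lemma 3(2) to $\sigma=\mu-\delta_y$ and $s=y|_n=(y_1,\dots,y_n)$:
$$\mu(\{y|_n\}\cup T_{y|_n})=\delta_y(\{y|_n\}\cup T_{y|_n})=1\qquad(n\ge1).$$
These sets consist of the members of $L$ that begin with $y|_n$. They decrease, and their intersection is $\{y\}$. So $\mu=\delta_y$. Now let $e_y=\frac12(\pi(\mu_1)+\pi(\mu_2))$ with $\mu_1,\mu_2\in P(L)$. Then $\pi(\frac12(\mu_1+\mu_2))=e_y$, so $\frac12(\mu_1+\mu_2)=\delta_y$ and $\mu_1=\mu_2=\delta_y$. Hence $e_y$ is extreme.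

*Structure.* Write $e(y)=e_y$. We have $B=\bigcap_N(L\setminus F_N)$ with $L\setminus F_N$ open in $L$. So $e(L\setminus F_N)=e(L)\cap W_N$ for some open $W_N\subset X$, and $\operatorname{ext}X=e(B)=e(L)\cap\bigcap_NW_N$ with $e(L)$ compact. On $B$ the sets $T_s\cap B$ are clopen, and the traces of the subbasic open sets are unions of them:
$$\varphi_s^{-1}(U)\cap B=\bigcup_{t\in U}(T_{st}\cap B),\qquad B\setminus T_s=\bigcup_{|r|=|s|,\,r\ne s}(T_r\cap B).$$
Any two sets $T_s\cap B$ are nested or disjoint, so they form a base of the topology of $B$. These are the cylinder sets of the infinite sequences in $[0,1]$. So the topology of $B$ is the product topology of $D^{\mathbb N}$ with $D$ the set $[0,1]$ taken discrete. A countable product of discrete spaces is completely metrizable. This proves (b).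

**Step 10: proof of (c) and (d).** The first claim of (c) was shown in Step 4. For the second we replace $F$ by $F_n$; since $\mu(F_n)$ depends on $\mu$ and not only on $\pi(\mu)$, we maximize over fibers. Put
$$u_n(x)=\max\{\mu(F_n):\mu\in P(L),\ \pi(\mu)=x\}.$$
The maximum is attained because $\mu\mapsto\mu(F_n)$ is upper semicontinuous and the fiber is compact. The set $\{u_n\ge c\}=\pi(\{\mu:\mu(F_n)\ge c\})$ is closed, so $u_n$ is upper semicontinuous. If $x=\alpha x_1+(1-\alpha)x_2$ with $0\le\alpha\le1$ and $\mu_1,\mu_2$ attain $u_n(x_1),u_n(x_2)$, then $\alpha\mu_1+(1-\alpha)\mu_2$ lies over $x$. So $u_n(x)\ge\alpha u_n(x_1)+(1-\alpha)u_n(x_2)$, and $u_n$ is concave. Since $F_n\subset F_{n+1}\subset F$, we have $u_n\le u_{n+1}\le u$. For any $\mu$ with $\pi(\mu)=x$, $u_n(x)\ge\mu(F_n)\to\mu(F)=u(x)$. So $u_n\uparrow u$.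

For (d), take $v=a+(b-a)u$. It is Borel and strongly affine, equals $a$ on $\operatorname{ext}X$, and equals $b$ at $e_s$ for each $s\in F$. With $a=0$, $b=1$ we get $\sup_{\operatorname{ext}X}|v|=0$ and $\sup_X|v|\ge1$, which excludes every finite $C$. $\square$

## The maximal measure at $e_s$

We can now see how the proof of Theorem 2 fails on this $X$. Let $s\in F$. We claim that the only maximal measure with barycenter $e_s$ is $e_*\lambda_s$, the image of $\lambda_s$ under $e\colon y\mapsto e_y$. It is carried by the compact set $e(K_s)\subset e(F)$, which is disjoint from $\operatorname{ext}X$ and on which $u=1$.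

For $\mu\in P(L)$ we have $r(e_*\mu)=\pi(\mu)$, because $\int\xi(h)\,d(e_*\mu)(\xi)=\int h\,d\mu$ for $h\in H$. Let $\nu$ be a maximal measure with barycenter $e_s$. Maximal measures are carried by $\overline{\operatorname{ext}X}$ (a textbook fact), and this closure lies in the compact set $e(L)$. So $\nu=e_*\mu$ with $\mu\in P(L)$, and $\pi(\mu)=e_s=\pi(\lambda_s)$. By Step 8, $R\mu=R\lambda_s=\lambda_s$. For continuous convex $f$ on $X$ and $r\in F$ we have $r(e_*\lambda_r)=\pi(\lambda_r)=e_r$. So Jensen's inequality gives $f(e_r)\le\int f\circ e\,d\lambda_r$, and by (10)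
$$\int f\circ e\,d(R\mu)-\int f\circ e\,d\mu=\sum_{r\in F}\mu(\{r\})\Big(\int f\circ e\,d\lambda_r-f(e_r)\Big)\ge0 .$$
Thus $e_*\mu\prec e_*(R\mu)$. As $\nu=e_*\mu$ is maximal, $\nu=e_*(R\mu)=e_*\lambda_s$. Since some maximal measure with barycenter $e_s$ exists, the claim follows.

Run the proof of Theorem 2 with $w=u$, $c=\frac12$, $x=e_s$ and $\mu=e_*\lambda_s$. One may take $K=e(K_s)$, which has $\mu(K)=1$, and the functions $f_y$ exist. But no countably many of the sets $\{f_y>0\}$ cover $\operatorname{ext}X$, because they would produce a compact $G_\delta$ set disjoint from $\operatorname{ext}X$ with maximal measure $1$, against the Bishop–de Leeuw theorem.
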